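\title{The size of Paper Boats in affine Weyl groups}

\begin{abstract}
The lower Bruhat intervals below the dominant elements of an affine Weyl group come in finitely many families, each indexed by the dominant coweights $\lambda$. A Paper Boat is the part of such an interval that lies in no interval of the same family with smaller $\lambda$. We prove that in every irreducible type a Paper Boat has exactly $|W_{\mathrm f}|^2$ elements, where $W_{\mathrm f}$ is the finite Weyl group, as soon as all coordinates of $\lambda$ are at least $2$, and we determine the set of $\lambda$ for which this equality holds in all families. The proof compares the Bruhat order with a translation-invariant order on alcoves, whose principal lower sets have one maximal element in each orbit of the coroot lattice.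
\end{abstract}

\section{Introduction}

\subsection{Paper Boats}
Let $\Phi$ be an irreducible reduced root system of rank $n$, with simple roots $\alpha_1,\dots,\alpha_n$, positive roots $\Phi^+$, highest root $\tilde\alpha$, finite Weyl group $W_{\mathrm f}$ and longest element $w_0\in W_{\mathrm f}$. Let $V$ be the real span of the coroots, $Q^\vee\subset\Lambda^\vee\subset V$ the coroot and coweight lattices, and $\varpi_1^\vee,\dots,\varpi_n^\vee$ the fundamental coweights. A coweight $\lambda=\sum_i\lambda_i\varpi_i^\vee$ has coordinates $\lambda_i=\langle\alpha_i,\lambda\rangle\in\mathbb Z$, and it is \emph{dominant} if all $\lambda_i\ge0$; let $(\Lambda^\vee)^+$ be the set of dominant coweights. Put $Q^\vee_+=\sum_i\mathbb Z_{\ge0}\,\alpha_i^\vee$. The \emph{dominance order} on $\Lambda^\vee$ is given by $\mu\le\lambda$ if $\lambda-\mu\in Q^\vee_+$, and $\mu\lessdot\lambda$ denotes a covering relation in the poset $((\Lambda^\vee)^+,\le)$.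

The affine Weyl group $W_{\mathrm{aff}}$ is generated by the reflections in the hyperplanes $H_{\beta,k}=\{v\in V:\langle\beta,v\rangle=k\}$, where $\beta\in\Phi^+$ and $k\in\mathbb Z$. The connected components of the complement of these hyperplanes are the \emph{alcoves}, and $W_{\mathrm{aff}}$ permutes them simply transitively. Let
\[A_0=\{v\in V:\langle\alpha_i,v\rangle>0\text{ for all }i,\ \langle\tilde\alpha,v\rangle<1\}\]
be the alcove at the origin in the dominant chamber. As base alcove we take the opposite one, $\mathcal A_{\mathrm{id}}=-A_0$, and we put $\mathcal A_w=w(\mathcal A_{\mathrm{id}})$ for $w\in W_{\mathrm{aff}}$. The reflections in the walls of $\mathcal A_{\mathrm{id}}$ form a set $S$ of Coxeter generators of $W_{\mathrm{aff}}$; let $\le$ be the Bruhat order. An element $w$ is \emph{dominant} if $\mathcal A_w$ lies in the dominant chamber, and $\mathfrak B$ is the set of dominant elements.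

The dominant chamber is tiled by translates of the box $\Pi^+=\{\sum_it_i\varpi_i^\vee:0\le t_i\le1\}$, and this sorts $\mathfrak B$ into finitely many families. Let
\[\mathcal F=\{a\in W_{\mathrm{aff}}:\mathcal A_a\subset-\Pi^+\},\qquad B_a=w_0(\mathcal A_a)\quad(a\in\mathcal F).\]
Since $-w_0$ permutes the fundamental coweights, $w_0(-\Pi^+)=\Pi^+$, and the $B_a$ are the alcoves contained in $\Pi^+$; for instance $B_{\mathrm{id}}=A_0$. For $\lambda\in(\Lambda^\vee)^+$ let $\theta_a(\lambda)$ be the element whose alcove is $B_a+\lambda$. Every dominant element equals $\theta_a(\lambda)$ for exactly one pair $(a,\lambda)$: the coordinate $\lambda_i$ is the integer such that $\langle\alpha_i,\cdot\rangle$ lies between $\lambda_i$ and $\lambda_i+1$ on its alcove. Set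
\[\mathcal I_a(\lambda)=[\mathrm{id},\theta_a(\lambda)]=\{x\in W_{\mathrm{aff}}:x\le\theta_a(\lambda)\}.\]
The \emph{Paper Boat} associated with $a\in\mathcal F$ and $\lambda\in(\Lambda^\vee)^+$ is
\[\mathrm{PB}_a(\lambda)=\mathcal I_a(\lambda)\setminus\bigcup_{\mu\lessdot\lambda}\mathcal I_a(\mu).\]
For fixed $a$ the intervals $\mathcal I_a(\lambda)$ increase with $\lambda$, and $\mathrm{PB}_a(\lambda)$ is the part that first appears at $\lambda$. In fact $\mathcal I_a(\lambda)$ is the disjoint union of the $\mathrm{PB}_a(\mu)$ over the dominant $\mu\le\lambda$ (Remark~\ref{rem:partition}), so the sizes of Paper Boats are the increments from which $|\mathcal I_a(\lambda)|$ is summed.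

In type $\widetilde A_n$ it is known that $|\mathrm{PB}_a(\lambda)|=(n+1)!^2=|W_{\mathrm f}|^2$ for every $a\in\mathcal F$ when $\lambda$ is sufficiently deep inside the dominant chamber. The problem that we solve comes from the paper of Castillo, de la Fuente, Libedinsky and Plaza \cite{CFLP}: \emph{is there, for every irreducible affine Weyl group, an integer $N$ such that $|\mathrm{PB}_a(\lambda)|=|W_{\mathrm f}|^2$ for all $a\in\mathcal F$ and all dominant $\lambda$ with $\lambda_i\ge N$ for every $i$?}

\subsection{Results}
The answer is yes, and $N=2$ works in every type.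

\begin{theorem}\label{thm:main}
For every irreducible reduced root system $\Phi$, every $a\in\mathcal F$ and every $\lambda=\sum_i\lambda_i\varpi_i^\vee$ with $\lambda_i\ge2$ for all $i$, we have $|\mathrm{PB}_a(\lambda)|=|W_{\mathrm f}|^2$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\lambda=\sum_i\lambda_i\varpi_i^\vee\in(\Lambda^\vee)^+$.
\begin{enumerate}
\item[(1)] If $\lambda_i\ge1$ for all $i$, then $|\mathrm{PB}_a(\lambda)|\ge|W_{\mathrm f}|^2$ for every $a\in\mathcal F$.
\item[(2)] $|\mathrm{PB}_{\mathrm{id}}(\lambda)|=|W_{\mathrm f}|^2/|\mathrm{Stab}_{W_{\mathrm f}}(\lambda)|$.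
\item[(3)] If $n\ge2$, then $|\mathrm{PB}_a(\lambda)|=|W_{\mathrm f}|^2$ holds for all $a\in\mathcal F$ if and only if $\lambda_i\ge2$ for all $i$. If $n=1$, it holds if and only if $\lambda_1\ge1$.
\end{enumerate}
\end{theorem}

Thus the constant $N=2$ is optimal in every type of rank at least $2$. The family $a=\mathrm{id}$ suggests why the answer should be $|W_{\mathrm f}|^2$: there the Paper Boat consists of the $|W_{\mathrm f}|$ alcoves around each point of the orbit $W_{\mathrm f}\lambda$ (Section~\ref{sec:sharp}). For other $a$ the alcoves near $\lambda$ no longer share a vertex (Figure~\ref{fig:boat}), and one has to explain why there are still $|W_{\mathrm f}|$ of them.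

\subsection{Rank one, and the method}\label{sec:rankone}
Let $n=1$ and use $\langle\alpha_1,\cdot\rangle$ as coordinate on $V$, so that $\varpi_1^\vee=1$ and $\alpha_1^\vee=2$. The alcoves are the intervals $I_k=(k,k+1)$, with $\mathcal A_{\mathrm{id}}=I_{-1}$ and $A_0=I_0$. Here $\mathcal F=\{\mathrm{id}\}$, and $\theta_{\mathrm{id}}(\lambda)$ has alcove $I_\lambda$. The group is infinite dihedral, the element with alcove $I_k$ has length $|k+1|$, and $x<y$ if and only if $\ell(x)<\ell(y)$, because the subwords of an alternating word give all shorter elements. Hence $\mathcal I_{\mathrm{id}}(\lambda)=\{I_k:-\lambda-1\le k\le\lambda\}$. The coweight $\lambda$ covers $\lambda-2$ if $\lambda\ge2$ and covers nothing if $\lambda\le1$, so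
\[\mathrm{PB}_{\mathrm{id}}(\lambda)=\{I_\lambda,\,I_{\lambda-1},\,I_{-\lambda},\,I_{-\lambda-1}\}\quad(\lambda\ge1),\qquad \mathrm{PB}_{\mathrm{id}}(0)=\{I_0,I_{-1}\}.\]
The count $4=2\cdot2$ can be organized in four steps, and each of them generalizes.
\begin{itemize}
\item[(i)] The intervals are stable under the reflection $I_k\mapsto I_{-k-1}$ in the origin. So it suffices to count dominant alcoves and multiply by $|W_{\mathrm f}|=2$.
\item[(ii)] On the dominant alcoves $I_k$, $k\ge0$, the Bruhat order is the left-to-right order $I_k\preceq I_l\iff k\le l$. This order is defined on all alcoves and is invariant under translation, which the Bruhat order is not.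
\item[(iii)] The lower set $\{I_k:k\le\lambda\}$ splits, according to the parity of $k$, into $|W_{\mathrm f}|=2$ rays $I_\lambda-Q^\vee_+$ and $I_{\lambda-1}-Q^\vee_+$.
\item[(iv)] The lower set for $\lambda-\alpha_1^\vee$ is the translate by $-\alpha_1^\vee$. Removing it leaves the tops $I_\lambda$ and $I_{\lambda-1}$ of the rays, and both are dominant when $\lambda\ge1$.
\end{itemize}
Step (i) is a standard fact, recalled in Section~\ref{sec:prelim}. Section~\ref{sec:order} defines $\preceq$ in general and proves (iii). Section~\ref{sec:walls} studies $\preceq$ near the walls of the dominant chamber; this proves (ii) and locates the tops. Section~\ref{sec:count} carries out (iv). One phenomenon is invisible in rank one: for $n\ge2$, if some $\lambda_i=1$, an alcove below a top can survive. This is the subject of Section~\ref{sec:sharp}.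

\section{Alcoves and the Bruhat order}\label{sec:prelim}

For a root $\beta$ and a subset $X\subset V$ we say that $\beta>k$ \emph{on} $X$ if $\langle\beta,v\rangle>k$ for all $v\in X$. For $\beta\in\Phi^+$, the \emph{positive side} of $H_{\beta,k}$ is the half-space on which $\beta>k$, and the \emph{negative side} is the one on which $\beta<k$. The reflection in $H_{\beta,k}$ is $s_{\beta,k}(v)=v-(\langle\beta,v\rangle-k)\beta^\vee$. We write $s_\beta=s_{\beta,0}$ and $s_i=s_{\alpha_i,0}$, and $t_\gamma$ is the translation by $\gamma$. Let $\overline C$ be the closed dominant chamber.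

\subsection*{Root systems} We use the following facts.
\begin{itemize}
\item[(R1)] $\beta^\vee\in Q^\vee_+$ for $\beta\in\Phi^+$; $\langle\alpha_i,\alpha_i^\vee\rangle=2$ and $\langle\alpha_i,\alpha_j^\vee\rangle\le0$ for $i\ne j$; $\langle\beta,\lambda\rangle\in\mathbb Z$ for $\beta\in\Phi$, $\lambda\in\Lambda^\vee$.
\item[(R2)] $0<\beta<1$ on $A_0$ for $\beta\in\Phi^+$, since $\beta$ and $\tilde\alpha-\beta$ are nonnegative combinations of simple roots. Hence $-1<\beta<1$ on $uA_0$ for all $\beta\in\Phi$ and $u\in W_{\mathrm f}$.
\item[(R3)] $W_{\mathrm f}$ permutes the chambers simply transitively, and each $W_{\mathrm f}$-orbit in $V$ meets $\overline C$ in exactly one point.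
\item[(R4)] For a $W_{\mathrm f}$-invariant inner product on $V$, the number $(v,\alpha_i^\vee)$ is a positive multiple of $\langle\alpha_i,v\rangle$, so $(v,\gamma)\ge0$ for $v\in\overline C$ and $\gamma\in Q^\vee_+$. Consequently, if $\gamma\in Q_+^\vee$ and $-\gamma\in\overline C$, then $-(\gamma,\gamma)\ge0$ and $\gamma=0$. Also, for dominant $\mu\le\lambda$ we get $(\mu,\mu)\le(\mu,\lambda)\le(\lambda,\lambda)$, so only finitely many dominant $\mu$ lie below $\lambda$.
\end{itemize}

\subsection*{Elements as alcoves} From now on we identify $x\in W_{\mathrm{aff}}$ with its alcove $\mathcal A_x$. Then $w_0=A_0$, because $w_0(-A_0)=A_0$. Three operations on alcoves occur.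

\emph{Left multiplication} is the geometric action of $W_{\mathrm{aff}}$ on $V$. The walls of $-A_0$ are the $H_{\alpha_i,0}$ and $H_{\tilde\alpha,-1}$, so $s_1,\dots,s_n\in S$, and $W_{\mathrm f}$ is the standard parabolic subgroup that they generate. By (R3), each coset $W_{\mathrm f}x$ contains exactly one dominant element.

\emph{Right multiplication} by $s\in S$ crosses a wall. If $H_s$ is the wall of $\mathcal A_{\mathrm{id}}$ fixed by $s$, then $xs=(xsx^{-1})x$ is the mirror image of $x$ in its wall $x(H_s)$, and this is the only hyperplane that separates $x$ from $xs$. Every alcove that shares a wall with $x$ is of this form.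

\emph{Translation} by $\lambda\in\Lambda^\vee$ maps $H_{\beta,k}$ to $H_{\beta,k+\langle\beta,\lambda\rangle}$ and positive sides to positive sides, so it permutes the alcoves; we write $x+\lambda$. For $\gamma\in Q^\vee$ we have $t_\gamma\in W_{\mathrm{aff}}=Q^\vee\rtimes W_{\mathrm f}$ and $x+\gamma=t_\gamma x$. Left and right multiplication commute, so
\begin{equation}\label{eq:commute}
(x+\gamma)s=xs+\gamma\qquad(\gamma\in Q^\vee,\ s\in S).
\end{equation}

A \emph{class} is a $Q^\vee$-orbit of alcoves, that is, a coset $Q^\vee x$. It is determined by the linear part of $x$ in $W_{\mathrm f}$. So there are $|W_{\mathrm f}|$ classes, represented by the alcoves $uA_0=uw_0$ with $u\in W_{\mathrm f}$, and $Q^\vee$ acts freely on each. If $c$ is a class, then so are $cs$ for $s\in S$, by \eqref{eq:commute}, and $c+\lambda$ for $\lambda\in\Lambda^\vee$. Moreover $cs\ne c$, since the linear part of $s$ is not trivial.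

\subsection*{Length and Bruhat order} Recall that $x\le y$ if and only if $x$ is the product of a subword of a reduced word for $y$; any one reduced word may be used.
\begin{itemize}
\item[(B1)] $\ell(x)$ is the number of hyperplanes that separate $\mathrm{id}$ from $x$. Hence $ys>y$ if the wall between $y$ and $ys$ does not separate $\mathrm{id}$ from $y$. Also $\ell(sy)$ counts the hyperplanes separating $s$ from $y$, so $sy<y$ if $H_s$ separates $\mathrm{id}$ from $y$.
\item[(B2)] If $ys>y$, then $[\mathrm{id},ys]=[\mathrm{id},y]\cup[\mathrm{id},y]s$. Indeed, a reduced word for $y$ followed by $s$ is reduced, and a subword omits or uses the last letter.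
\item[(B3)] If $y$ is dominant, then $[\mathrm{id},y]$ is stable under left multiplication by $W_{\mathrm f}$. Indeed, $H_{\alpha_i,0}$ separates $\mathrm{id}$ from $y$, so $s_iy<y$, and the left-handed version of (B2) gives $[\mathrm{id},y]=[\mathrm{id},s_iy]\cup s_i[\mathrm{id},s_iy]$.
\end{itemize}
Fact (B3) is the benefit of placing the base alcove in the antidominant chamber.

\section{A translation-invariant order on alcoves}\label{sec:order}

We want to compare the intervals $\mathcal I_a(\lambda)$ for different $\lambda$. Their top elements are translates of each other, but the Bruhat order does not respect translations: it is generated by the relations $x<rx$, where $r$ is a reflection and $x$ lies on the same side of the hyperplane of $r$ as the base alcove. For a hyperplane $H_{\beta,k}$ that meets the dominant chamber we have $k\ge1$, and the side of the base alcove is the negative side. We therefore use the negative side for every hyperplane.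

\begin{definition}
Let $x$ be an alcove and $r=s_{\beta,k}$ with $\beta\in\Phi^+$. We say that $rx$ is \emph{up from} $x$ if $\beta<k$ on $x$, and \emph{down from} $x$ if $\beta>k$ on $x$. We write $x\preceq y$ if there is a chain $x=x_0,x_1,\dots,x_m=y$, $m\ge0$, in which each $x_{j+1}$ is up from $x_j$. Put $G(y)=\{x:x\preceq y\}$.
\end{definition}

The alcove $rx$ is down from $x$ exactly when $x$ is up from $rx$. So $G(y)$ is the smallest set that contains $y$ and is closed under down steps. For $s\in S$ the alcove $xs$ is a reflection of $x$, hence either up or down from $x$. In rank one $\preceq$ is the left-to-right order of Section~\ref{sec:rankone}.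

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Fix $p\in\mathcal A_{\mathrm{id}}$. If $x\preceq y$, then $y(p)-x(p)\in\sum_l\mathbb R_{\ge0}\,\alpha_l^\vee$. The relation $\preceq$ is a partial order.
\item[(b)] $G(y+\lambda)=G(y)+\lambda$ for $\lambda\in\Lambda^\vee$.
\item[(c)] $G(y)-Q^\vee_+\subset G(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $rx$ is up from $x$ with $r=s_{\beta,k}$, then $x(p)$ is a point of the alcove $x$, and $rx(p)-x(p)=(k-\langle\beta,x(p)\rangle)\beta^\vee$ is a positive multiple of $\beta^\vee\in Q^\vee_+$. Summing along a chain gives the first claim, and the sum is nonzero if the chain has a step. So no such chain returns to its start, and $\preceq$ is antisymmetric.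

(b) Translation by $\lambda$ preserves positive sides and conjugates $s_{\beta,k}$ to $s_{\beta,k+\langle\beta,\lambda\rangle}$, so it maps up steps to up steps; so does its inverse.

(c) It suffices to show $x-\alpha_i^\vee\preceq x$. Let $k<\alpha_i<k+1$ on $x$. Then $s_{\alpha_i,k}x$ is down from $x$, and $k-1<\alpha_i<k$ on it, so $s_{\alpha_i,k-1}s_{\alpha_i,k}x$ is down from $s_{\alpha_i,k}x$. For $v\in V$ with $\langle\alpha_i,v\rangle=h$ we have $\langle\alpha_i,s_{\alpha_i,k}v\rangle=2k-h$, so
\[s_{\alpha_i,k-1}s_{\alpha_i,k}v=v-(h-k)\alpha_i^\vee-(2k-h-k+1)\alpha_i^\vee=v-\alpha_i^\vee.\qedhere\]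
\end{proof}

All our inductions run along paths of adjacent alcoves that only go up.

\begin{lemma}\label{lem:gallery}
Let $x,y$ be alcoves such that $y$ lies on the positive side of every hyperplane that separates $x$ from $y$. Then there is a sequence $x=y_0,y_1,\dots,y_m=y$ with $y_{j+1}=y_j\sigma_j$, $\sigma_j\in S$, and $y_{j+1}$ up from $y_j$. If $x$ and $y$ are dominant, then all $y_j$ are dominant. The hypothesis holds when $x=A_0$ and $y$ is dominant, and when $x=uA_0$ with $u\in W_{\mathrm f}$ and $y=A_0$.
\end{lemma}

\begin{proof}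
Fix a point $p$ of $x$. Only finitely many intersections $L$ of two distinct hyperplanes meet the convex hull of $x\cup y$. Choose $q$ in $y$ outside the affine spans of the sets $L\cup\{p\}$, which are proper subspaces. Then the segment from $p$ to $q$ meets the hyperplanes one at a time, so consecutive alcoves along it share a wall. Each hyperplane that it crosses separates $p$ from $q$, so it is crossed from the negative to the positive side. If $x$ and $y$ are dominant, the segment stays in the chamber by convexity.

Let $x=A_0$ and let $y$ be dominant. If $y$ lies on the negative side of $H_{\beta,k}$, then $0<\beta<k$ on $y$, so $k\ge1$ and $A_0$ is on the negative side too, by (R2). If $x=uA_0$ and $y=A_0$, then by (R2) only hyperplanes $H_{\beta,0}$ can separate them, and $\beta>0$ on $A_0$.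
\end{proof}

This gives an induction principle, which we call \emph{ascending induction}: a property holds for all dominant $y$ if it holds for $A_0$ and passes from $y$ to $ys$ whenever $y$ and $ys$ are dominant and $ys$ is up from $y$. To use it we need an analogue of (B2) for the sets $G(y)$. There are no reduced words to work with; their role is taken by the observation that right multiplication by $s$ preserves all up steps except the one across the wall of type $s$.

\begin{lemma}\label{lem:E}
Let $r$ be a reflection and $s\in S$. If $rx$ is up from $x$, then $rxs$ is up from $xs$, or $rx=xs$.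
\end{lemma}

\begin{proof}
Let $H$ be the hyperplane of $r$. If $H$ does not separate $x$ from $xs$, then $xs$ lies on the negative side of $H$, as $x$ does, and $r(xs)$ is up from $xs$. Otherwise $H$ is the wall between $x$ and $xs$, so $r=xsx^{-1}$.
\end{proof}

\begin{proposition}\label{prop:recursion}
If $ys$ is up from $y$, then $G(ys)=G(y)\cup G(y)s$.
\end{proposition}

\begin{proof}
($\supset$) We have $G(y)\subset G(ys)$ because $y\preceq ys$. Let $x\in G(y)$, with a chain $x=x_0,\dots,x_m=y$ of up steps. If $x_{j+1}s$ is up from $x_js$ for every $j$, then $xs\preceq ys$. Otherwise take the first $j$ for which this fails. Lemma~\ref{lem:E} gives $x_{j+1}=x_js$, and so $xs\preceq x_js=x_{j+1}\preceq y\preceq ys$.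

($\subset$) The set $N=G(y)\cup G(y)s$ contains $ys$, so it suffices to show that it is closed under down steps. Let $x\in N$ and let $rx$ be down from $x$. If $x\in G(y)$, then $rx\in G(y)$. Otherwise $xs\in G(y)$. Apply Lemma~\ref{lem:E} to the alcove $rx$, from which $x=r(rx)$ is up. Either $xs$ is up from $rxs$, and then $rxs\in G(y)$ and $rx\in G(y)s$; or $x=rxs$, and then $rx=xs\in G(y)$.
\end{proof}

The recursion needs an initial value.

\begin{lemma}\label{lem:base}
$G(A_0)=\{uA_0-\gamma:u\in W_{\mathrm f},\ \gamma\in Q^\vee_+\}$.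
\end{lemma}

\begin{proof}
($\supset$) Lemma~\ref{lem:gallery} gives $uA_0\preceq A_0$; then apply Lemma~\ref{lem:basic}(c).

($\subset$) The right side contains $A_0$; we show that it is closed under down steps. Let $x=uA_0-\gamma$ and suppose $\beta>k$ on $x$. The point $-\gamma$ lies in the closure of $x$, so the integer $e=\langle\beta,-\gamma\rangle-k$ is nonnegative. For $v\in uA_0$ we have $s_{\beta,k}(v-\gamma)=v-\gamma-(\langle\beta,v\rangle+e)\beta^\vee=s_\beta v-\gamma-e\beta^\vee$. Hence $s_{\beta,k}x=s_\beta uA_0-(\gamma+e\beta^\vee)$, and $\gamma+e\beta^\vee\in Q^\vee_+$ by (R1).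
\end{proof}

So $G(A_0)$ meets each class in a single translate of the cone $-Q^\vee_+$. This shape survives the recursion, and it is the source of the second factor $|W_{\mathrm f}|$ in Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:max}
For every alcove $y$ and every class $c$ there is a unique $m_c(y)\in c$ with $G(y)\cap c=m_c(y)-Q^\vee_+$.
\end{proposition}

We call the $|W_{\mathrm f}|$ alcoves $m_c(y)$ the \emph{tops} of $G(y)$.

\begin{proof}
Uniqueness holds because $Q^\vee$ acts freely and $Q_+^\vee\cap(-Q_+^\vee)=\{0\}$. For existence, translation by an element of $Q^\vee$ preserves every class and, by Lemma~\ref{lem:basic}(b), commutes with $G$. Since $Q^\vee$ contains points arbitrarily deep in the chamber, we may assume that $y$ is dominant and use ascending induction. The case $y=A_0$ is Lemma~\ref{lem:base}, with tops $uA_0$.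

Suppose that the statement holds for $y$ and that $ys$ is up from $y$. The classes fall into pairs $\{c,cs\}$. By \eqref{eq:commute} and translation invariance, whether $xs$ is up or down from $x$ depends only on the class of $x$, and the answers for $c$ and $cs$ are opposite. Name the pair so that $xs$ is up from $x$ for $x\in c$. For $x\in G(y)\cap cs$ the alcove $xs$ is down from $x$, so $(G(y)\cap cs)s\subset G(y)\cap c$, equivalently $G(y)\cap cs\subset(G(y)\cap c)s$. Proposition~\ref{prop:recursion} now gives
\begin{align*}
G(ys)\cap c&=(G(y)\cap c)\cup(G(y)\cap cs)s=G(y)\cap c=m_c(y)-Q^\vee_+,\\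
G(ys)\cap cs&=(G(y)\cap cs)\cup(G(y)\cap c)s=(G(y)\cap c)s=m_c(y)s-Q^\vee_+,
\end{align*}
where the last equality uses \eqref{eq:commute}.
\end{proof}

The proof is an algorithm: in passing from $y$ to $ys$, keep each top $m$ of $G(y)$ for which $ms$ is up from $m$, add $ms$, and discard the other tops.

\begin{example}\label{ex:A2}
Let $\Phi$ be of type $A_2$, and write points of $V$ as $(\langle\alpha_1,v\rangle,\langle\alpha_2,v\rangle)$. Then $\alpha_1^\vee=(2,-1)$, $\alpha_2^\vee=(-1,2)$, $s_1(p,q)=(-p,p+q)$ and $s_2(p,q)=(p+q,-q)$. The only hyperplane through the interior of $\Pi^+$ is $H_{\tilde\alpha,1}$, so $\Pi^+$ contains two alcoves: $A_0$, with vertices $(0,0),(1,0),(0,1)$, and $B$, with vertices $(1,0),(0,1),(1,1)$. Let $s_0\in S$ be the reflection in $H_{\tilde\alpha,-1}$. Since $w_0\tilde\alpha=-\tilde\alpha$, right multiplication by $s_0$ reflects $A_0=w_0$ in $H_{\tilde\alpha,1}$. So $A_0s_0=B$ and $(uA_0)s_0=uB$, and the wall between $uA_0$ and $uB$ is $\{v:\langle u\tilde\alpha,v\rangle=1\}$. If $u\tilde\alpha=\beta\in\Phi^+$, this wall is $H_{\beta,1}$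 and the step is up; if $u\tilde\alpha=-\beta$, it is $H_{\beta,-1}$ and the step is down. The group $W_{\mathrm f}$ permutes the six roots simply transitively, and $u\tilde\alpha=\tilde\alpha,\alpha_2,\alpha_1$ for $u=1,s_1,s_2$. So the tops of $G(B)$ are $A_0,s_1A_0,s_2A_0$ and $B,s_1B,s_2B$; see Figure~\ref{fig:boat}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.7cm,1.212cm)},y={(-0.7cm,1.212cm)},font=\scriptsize]
\begin{scope}
\filldraw[fill=gray!25] (1,0)--(0,1)--(-1,1)--(-1,0)--(0,-1)--(1,-1)--cycle;
\draw (1,0)--(-1,0) (0,1)--(0,-1) (1,-1)--(-1,1);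
\draw[very thick] (2.1,0) node[above]{$H_{\alpha_2,0}$}--(0,0)--(0,2.1) node[above]{$H_{\alpha_1,0}$};
\node at (0.36,0.36) {$A_0$};
\end{scope}
\begin{scope}[xshift=6cm]
\filldraw[fill=gray!25] (-1,1)--(1,-1)--(2,-1)--(1,0)--(1,1)--(0,1)--(-1,2)--cycle;
\draw (0,1)--(1,0) (-1,1)--(0,1) (1,-1)--(1,0);
\draw[very thick] (2.1,0) node[above]{$H_{\alpha_2,0}$}--(0,0)--(0,2.1) node[above]{$H_{\alpha_1,0}$};
\node at (0.36,0.36) {$A_0$}; \node at (0.64,0.64) {$B$};
\node at (-0.39,0.61) {$s_1A_0$}; \node at (0.61,-0.39) {$s_2A_0$};
\node at (-0.64,1.36) {$s_1B$}; \node at (1.36,-0.64) {$s_2B$};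
\end{scope}
\end{tikzpicture}
\caption{Type $A_2$. The thick rays bound the dominant chamber, and $A_0$, $B$ are the two alcoves in $\Pi^+$. Shaded are the six tops, one in each orbit of the coroot lattice, of the lower set $G(A_0)$ (left, a hexagon) and of $G(B)$ (right, a boat). Each lower set consists of the translates of its shaded alcoves by $-Q^\vee_+$.}\label{fig:boat}
\end{figure}

\section{The walls of the dominant chamber}\label{sec:walls}

We want to prove that $\le$ and $\preceq$ agree on dominant elements. Along an ascending induction, $[\mathrm{id},y]$ and $G(y)$ obey the same recursion, (B2) and Proposition~\ref{prop:recursion}. The difficulty is that the recursion relates $x$ to $xs$, and $xs$ may leave the chamber. Then $xs=s_ix$ for some $i$. On the Bruhat side, $s_ix\le y$ implies $x\le y$ by (B3). We need the same implication for $\preceq$, although $x$ is up from $s_ix$. This statement concerns only alcoves next to the wall $H_{\alpha_i,0}$, and right multiplication moves alcoves away from it, so we prove a statement about all alcoves.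

Fix $i$. Let $U_k$ be the strip on which $k<\alpha_i<k+1$, and let $\Gamma_i$ be the infinite dihedral group generated by the $s_{\alpha_i,k}$, $k\in\mathbb Z$. Its elements are the translations $t_{q\alpha_i^\vee}$, which map $U_k$ to $U_{k+2q}$, and the reflections $s_{\alpha_i,q}=t_{q\alpha_i^\vee}s_i$, which map $U_k$ to $U_{2q-k-1}$. So $\Gamma_i$ permutes the strips simply transitively. For an alcove $x$ let $g\in\Gamma_i$ be the element that maps the strip containing $x$ to $U_0$, and let $x^{(i)}=gx$ be the \emph{folding} of $x$. It is the unique alcove of the orbit $\Gamma_ix$ in $U_0$.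

\begin{lemma}\label{lem:fold}
If $y$ is dominant and $x\in G(y)$, then $x^{(i)}\in G(y)$ for every $i$.
\end{lemma}

\begin{proof}
We use ascending induction on $y$, for all $x$ at once.

Let $y=A_0$. By Lemma~\ref{lem:base}, $x=uA_0-\gamma$ with $\gamma=\sum_lc_l\alpha_l^\vee\in Q_+^\vee$. Let $x^{(i)}=gx$. The linear part of $g$ is $1$ or $s_i$, so $x^{(i)}=u'A_0+g(-\gamma)$ with $u'\in\{u,s_iu\}$, and $g(-\gamma)=-\gamma+p\alpha_i^\vee$ with $p\in\mathbb Z$ because $\langle\alpha_i,\gamma\rangle\in\mathbb Z$. The point $g(-\gamma)$ lies in the closure of $x^{(i)}\subset U_0$, so $-\langle\alpha_i,\gamma\rangle+2p\le1$. By (R1),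
\[2c_i\ \ge\ 2c_i+\sum_{l\ne i}c_l\langle\alpha_i,\alpha_l^\vee\rangle=\langle\alpha_i,\gamma\rangle\ \ge\ 2p-1.\]
Since $c_i$ and $p$ are integers, $c_i\ge p$. Thus $\gamma-p\alpha_i^\vee\in Q^\vee_+$, and $x^{(i)}=u'A_0-(\gamma-p\alpha_i^\vee)\in G(A_0)$.

Let $ys$ be up from $y$ and $x\in G(ys)=G(y)\cup G(y)s$. If $x\in G(y)$, then $x^{(i)}\in G(y)\subset G(ys)$. Otherwise $xs\in G(y)$, and $(xs)^{(i)}\in G(y)$ by induction. If the wall between $x$ and $xs$ is some $H_{\alpha_i,k}$, then $xs=s_{\alpha_i,k}x$ lies in $\Gamma_ix$, so $x^{(i)}=(xs)^{(i)}\in G(y)$. If not, then $x$ and $xs$ lie in the same strip and are folded by the same $g$, so $x^{(i)}=gx=(gxs)s=(xs)^{(i)}s\in G(y)s$. In both cases $x^{(i)}\in G(ys)$.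
\end{proof}

The dominance of $y$ enters only through the ascending path from $A_0$. It cannot be dropped: in rank one, $x=y=I_{-1}$ folds to $I_0\not\preceq I_{-1}$.

A first consequence is that the tops stay within one strip of the dominant chamber, as in Figure~\ref{fig:boat}. The top $s_iA_0$ of $G(A_0)$ shows that the bound $-1$ cannot be replaced by $0$.

\begin{corollary}\label{cor:tops}
If $y$ is dominant, then $\alpha_i>-1$ on $m_c(y)$ for every class $c$ and every $i$.
\end{corollary}

\begin{proof}
Let $m=m_c(y)\subset U_k$, and suppose $k\le-2$. By Lemma~\ref{lem:fold}, $m^{(i)}\in G(y)$. The alcove $s_im^{(i)}\subset U_{-1}$ is down from $m^{(i)}$, so it is in $G(y)$ too. Choose $q\ge1$ with $k+2q\in\{0,-1\}$. The alcove $m+q\alpha_i^\vee$ lies in $\Gamma_im$ and in $U_0$ or $U_{-1}$. An orbit of $\Gamma_i$ has one alcove in each strip, so $m+q\alpha_i^\vee$ equals $m^{(i)}$ or $s_im^{(i)}$. Hence $m+q\alpha_i^\vee\in G(y)\cap c=m-Q^\vee_+$, which is impossible for $q\ge1$.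
\end{proof}

\begin{proposition}\label{prop:compare}
For dominant $x,y\in W_{\mathrm{aff}}$, we have $x\le y$ if and only if $x\preceq y$.
\end{proposition}

\begin{proof}
We use ascending induction on $y$, for all dominant $x$ at once.

Let $y=w_0=A_0$. Reduced words for $w_0$ use only $s_1,\dots,s_n$, so $[\mathrm{id},w_0]\subset W_{\mathrm f}$, and the only dominant element of $W_{\mathrm f}$ is $w_0$. If an element $uA_0-\gamma$ of $G(A_0)$ is dominant, then the point $-\gamma$ of its closure lies in $\overline C$, so $\gamma=0$ by (R4), and $u=1$ by (R3). So both conditions say $x=w_0$.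

Let $y$ and $ys$ be dominant with $ys$ up from $y$ across $H_{\beta,k}$. Then $0<\beta<k$ on $y$ and $\beta<0$ on $\mathrm{id}$, so this wall does not separate $\mathrm{id}$ from $y$, and $ys>y$ by (B1). By (B2) and Proposition~\ref{prop:recursion}, for every $x$,
\[x\le ys\iff(x\le y\text{ or }xs\le y),\qquad x\preceq ys\iff(x\preceq y\text{ or }xs\preceq y).\]
Let $x$ be dominant. If $xs$ is dominant, the induction hypothesis applies to $x$ and to $xs$, and the right-hand sides agree. If $xs$ is not dominant, then $\alpha_i<0$ on $xs$ for some $i$. So $H_{\alpha_i,0}$ is the one hyperplane separating $x$ from $xs$, which gives $xs=s_ix$; and $x\subset U_0$, because $H_{\alpha_i,1}$ does not separate them. Thus $x=(xs)^{(i)}$. Now $xs\le y$ implies $x\le y$ by (B3), and $xs\preceq y$ implies $x\preceq y$ by Lemma~\ref{lem:fold}. Therefore $x\le ys\iff x\le y\iff x\preceq y\iff x\preceq ys$.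
\end{proof}

Outside the chamber the orders differ: in rank one $I_{-2}\preceq I_{-1}$, while $I_{-2}$ has length $1$ and $I_{-1}=\mathrm{id}$.

\section{Counting a Paper Boat}\label{sec:count}

Fix $a\in\mathcal F$, and write $m_c=m_c(B_a)$ for the tops of $G(B_a)$. The next statement describes every Paper Boat of the family $a$ in terms of these $|W_{\mathrm f}|$ alcoves and the dominance order.

\begin{proposition}\label{prop:desc}
Let $\lambda\in(\Lambda^\vee)^+$.
\begin{enumerate}
\item[(a)] $\mathrm{PB}_a(\lambda)$ is stable under left multiplication by $W_{\mathrm f}$, and $|\mathrm{PB}_a(\lambda)|=|W_{\mathrm f}|\cdot|\mathrm{PB}_a(\lambda)\cap\mathfrak B|$.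
\item[(b)] The alcoves $m_c+\nu$, with $c$ a class and $\nu\in\lambda+Q^\vee$, are pairwise distinct. For dominant $\mu\le\lambda$, the set $\mathcal I_a(\mu)\cap\mathfrak B$ consists of the dominant alcoves $m_c+\nu$ with $\nu\le\mu$.
\item[(c)] $\mathrm{PB}_a(\lambda)\cap\mathfrak B$ consists of the dominant alcoves $m_c+\nu$ with $\nu\le\lambda$ for which there is no dominant coweight $\mu$ with $\nu\le\mu<\lambda$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Each $\theta_a(\mu)$ is dominant, so each $\mathcal I_a(\mu)$ is $W_{\mathrm f}$-stable by (B3). Hence $\mathrm{PB}_a(\lambda)$ is a union of cosets $W_{\mathrm f}x$, and each coset has one dominant element.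

(b) The alcove $m_c+\nu$ lies in the class $c+\lambda$, which determines $c$; then $\nu$ is determined because $Q^\vee$ acts freely. By Lemma~\ref{lem:basic}(b) and Proposition~\ref{prop:max},
\[G(\theta_a(\mu))=G(B_a)+\mu=\bigcup_c\,(m_c+\mu-Q^\vee_+)=\{m_c+\nu:c\text{ a class},\ \nu\le\mu\},\]
and $\mathcal I_a(\mu)\cap\mathfrak B=G(\theta_a(\mu))\cap\mathfrak B$ by Proposition~\ref{prop:compare}.

(c) By (b) and (B3), $\mathcal I_a(\mu)\subset\mathcal I_a(\mu')$ for dominant $\mu\le\mu'\le\lambda$. The set of dominant coweights below $\lambda$ is finite by (R4), so every dominant $\mu<\lambda$ lies below some $\mu'\lessdot\lambda$. Hence the union over $\mu\lessdot\lambda$ in the definition of $\mathrm{PB}_a(\lambda)$ equals the union over all dominant $\mu<\lambda$. By (b), a dominant alcove $m_c+\nu$ with $\nu\le\lambda$ lies in $\mathcal I_a(\mu)$ if and only if $\nu\le\mu$.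
\end{proof}

Two things remain to be decided: whether the translated tops $m_c+\lambda$ are dominant, and whether every alcove below them is removed. The hypothesis $\lambda_i\ge1$ settles the first, and $\lambda_i\ge2$ the second.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Let all $\lambda_i\ge1$. Since $B_a$ is dominant, Corollary~\ref{cor:tops} gives $\alpha_i>-1+\lambda_i\ge0$ on $m_c+\lambda$ for all $i$, so $m_c+\lambda$ is dominant for each of the $|W_{\mathrm f}|$ classes $c$. For $\nu=\lambda$ there is no $\mu$ with $\nu\le\mu<\lambda$. By Proposition~\ref{prop:desc}, these $|W_{\mathrm f}|$ distinct alcoves lie in $\mathrm{PB}_a(\lambda)\cap\mathfrak B$, and $|\mathrm{PB}_a(\lambda)|\ge|W_{\mathrm f}|^2$.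
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let all $\lambda_i\ge2$. Each $\lambda-\alpha_i^\vee$ is dominant: its $i$th coordinate is $\lambda_i-2\ge0$, and its $l$th coordinate for $l\ne i$ is $\lambda_l-\langle\alpha_l,\alpha_i^\vee\rangle\ge\lambda_l$. If $\nu<\lambda$, then some $\alpha_i^\vee$ occurs in $\lambda-\nu$ with coefficient at least $1$, so $\mu=\lambda-\alpha_i^\vee$ satisfies $\nu\le\mu<\lambda$. Thus only $\nu=\lambda$ survives in Proposition~\ref{prop:desc}(c). By the previous proof, $\mathrm{PB}_a(\lambda)\cap\mathfrak B$ consists of exactly the $|W_{\mathrm f}|$ alcoves $m_c+\lambda$, and $|\mathrm{PB}_a(\lambda)|=|W_{\mathrm f}|^2$.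
\end{proof}

\begin{remark}\label{rem:partition}
The interval $\mathcal I_a(\lambda)$ is the disjoint union of the $\mathrm{PB}_a(\mu)$ over the dominant $\mu\le\lambda$. All these sets are $W_{\mathrm f}$-stable, so it suffices to consider a dominant $x=m_c+\nu\in\mathcal I_a(\lambda)$. Let $M$ be the finite set of dominant $\mu$ with $\nu\le\mu\le\lambda$; it contains $\lambda$. By Proposition~\ref{prop:desc}(c), $x\in\mathrm{PB}_a(\mu)$ if and only if $\mu$ is a minimal element of $M$. We show that $M$ has a least element. For $\mu=\lambda-\sum_lb_l\alpha_l^\vee$ and $\mu'=\lambda-\sum_lb'_l\alpha_l^\vee$ in $M$, put $\mu''=\lambda-\sum_l\max(b_l,b'_l)\alpha_l^\vee$. Then $\nu\le\mu''\le\mu,\mu'$. If $b_i\ge b'_i$, then $\mu-\mu''\in Q^\vee_+$ does not involve $\alpha_i^\vee$, so $\langle\alpha_i,\mu''\rangle\ge\langle\alpha_i,\mu\rangle\ge0$ by (R1); if $b_i<b_i'$, use $\mu'$ in place of $\mu$. Hence $\mu''\in M$.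
\end{remark}

\section{The sharp range}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
For $a=\mathrm{id}$ the tops are the alcoves $uA_0$, by Lemma~\ref{lem:base}. If $uA_0+\nu$ is dominant, then the point $\nu$ of its closure is a dominant coweight; if also $\nu<\lambda$, then $\mu=\nu$ excludes this alcove in Proposition~\ref{prop:desc}(c). So $\mathrm{PB}_{\mathrm{id}}(\lambda)\cap\mathfrak B$ is the set of dominant alcoves of the form $uA_0+\lambda$. Let
\[T=\{uA_0+\nu:u\in W_{\mathrm f},\ \nu\in W_{\mathrm f}\lambda\}.\]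
This set is $W_{\mathrm f}$-stable. If $uA_0+\nu\in T$ is dominant, then $\nu\in\overline C$, so $\nu=\lambda$ by (R3). Thus $T$ and $\mathrm{PB}_{\mathrm{id}}(\lambda)$ are $W_{\mathrm f}$-stable sets with the same dominant elements, and they are equal. Since $s_i\nu-\nu\in Q^\vee$ for $\nu\in\Lambda^\vee$, we have $W_{\mathrm f}\lambda\subset\lambda+Q^\vee$, and Proposition~\ref{prop:desc}(b) gives $|T|=|W_{\mathrm f}|\cdot|W_{\mathrm f}\lambda|=|W_{\mathrm f}|^2/|\mathrm{Stab}_{W_{\mathrm f}}(\lambda)|$.
\end{proof}

The stabilizer of a dominant $\lambda$ is trivial if all $\lambda_i\ge1$, by (R3), and it contains $s_i$ if $\lambda_i=0$. So the family $a=\mathrm{id}$ detects a coordinate $0$, but not a coordinate $1$. Suppose that all $\lambda_l\ge1$ and $\lambda_i=1$. Then $\nu=\lambda-\alpha_i^\vee$ is not dominant, so nothing removes the alcoves $m_c+\nu$, and such an alcove counts as soon as it is dominant. This requires $\alpha_i>1$ on $m_c$. It never happens for the tops $uA_0$. It does happen in the boat of Figure~\ref{fig:boat}, where $s_2B$ has vertices $(1,0),(1,-1),(2,-1)$,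 so that $\alpha_1>1$ on it. The same alcove exists in every type of rank at least $2$.

\begin{lemma}\label{lem:prow}
Let $\rho^\vee=\sum_l\varpi_l^\vee$ and $B=\rho^\vee-A_0$. Then $B=B_a$ for some $a\in\mathcal F$, and $s_jB$ is a top of $G(B)$ for every $j$. If $\langle\alpha_i,\alpha_j^\vee\rangle\le-1$, then $\alpha_i>1$ on $s_jB$.
\end{lemma}

\begin{proof}
The set $B$ is a translate of the alcove $-A_0$ by a coweight, and $0<\alpha_l<1$ on $B$ for all $l$ by (R2). So $B$ is an alcove in $\Pi^+$.

Put $z=s_jB$. It is down from $B$, so $z\in G(B)$, and the top in its class is $z+\gamma$ for some $\gamma=\sum_lc_l\alpha_l^\vee\in Q^\vee_+$. Let $y$ be the element with alcove $B$, let $p\in\mathcal A_{\mathrm{id}}$ and $b=y(p)\in B$. The top is the element $t_\gamma s_jy$, which maps $p$ to $s_jb+\gamma$. By Lemma~\ref{lem:basic}(a),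
\[b-s_jb-\gamma=\langle\alpha_j,b\rangle\alpha_j^\vee-\gamma\ \in\ \sum_l\mathbb R_{\ge0}\,\alpha_l^\vee .\]
Hence $c_l=0$ for $l\ne j$ and $c_j\le\langle\alpha_j,b\rangle<1$. So $\gamma=0$ and $z$ is a top.

The point $\rho^\vee$ lies in the closure of $B$, so $s_j\rho^\vee=\rho^\vee-\alpha_j^\vee$ lies in the closure of $z$, and $\langle\alpha_i,\rho^\vee-\alpha_j^\vee\rangle=1-\langle\alpha_i,\alpha_j^\vee\rangle\ge2$. So $z$ has points with $\alpha_i>1$. An alcove does not meet $H_{\alpha_i,1}$ and is connected, so $\alpha_i>1$ on $z$.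
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
If $n=1$, then $\mathcal F=\{\mathrm{id}\}$, and part (2) gives the claim.

Let $n\ge2$. The ``if'' direction is Theorem~\ref{thm:main}. If some $\lambda_i=0$, then $|\mathrm{PB}_{\mathrm{id}}(\lambda)|<|W_{\mathrm f}|^2$ by part (2). It remains to treat the case in which all $\lambda_l\ge1$ and some $\lambda_i=1$. Since $\Phi$ is irreducible of rank at least $2$, there is $j\ne i$ with $\langle\alpha_i,\alpha_j^\vee\rangle\le-1$. Take $a$, $B=B_a$ and the top $z=s_jB$ of Lemma~\ref{lem:prow}, and put $\nu=\lambda-\alpha_i^\vee$ and $x=z+\nu$. On $x$ we have $\alpha_i>1+\lambda_i-2=0$, and for $l\ne i$ Corollary~\ref{cor:tops} gives $\alpha_l>-1+\lambda_l-\langle\alpha_l,\alpha_i^\vee\rangle\ge0$. So $x$ is dominant. If $\nu\le\mu<\lambda$, then $\lambda-\mu$ is a nonzero element of $Q^\vee_+$ with $\alpha_i^\vee-(\lambda-\mu)\in Q^\vee_+$, so $\mu=\nu$; and $\nu$ is not dominant, since $\langle\alpha_i,\nu\rangle=-1$. By Proposition~\ref{prop:desc}(c), $x\in\mathrm{PB}_a(\lambda)\cap\mathfrak B$. By Proposition~\ref{prop:desc}(b),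 $x$ differs from the $|W_{\mathrm f}|$ alcoves $m_c+\lambda$ found in the proof of part (1). Hence $|\mathrm{PB}_a(\lambda)|\ge|W_{\mathrm f}|(|W_{\mathrm f}|+1)>|W_{\mathrm f}|^2$.
\end{proof}

\begin{example}
In type $A_2$, with the notation of Example~\ref{ex:A2}, let $B_a=B$ and $\lambda=\rho^\vee=(1,1)=\alpha_1^\vee+\alpha_2^\vee$. A coweight $\lambda-e\alpha_1^\vee-f\alpha_2^\vee=(1-2e+f,\,1+e-2f)$ with $e,f\ge0$ has coordinate sum $2-e-f$, so it can be dominant only if $e+f\le2$. Among these pairs, $(1,0),(2,0),(0,1),(0,2)$ give a negative coordinate, so the only dominant $\mu<\lambda$ is $0$. In Proposition~\ref{prop:desc}(c) the admissible $\nu$ are therefore those with $\nu\not\le0$, namely $\lambda-k\alpha_1^\vee$ and $\lambda-k\alpha_2^\vee$ with $k\ge0$. For $k\ge1$, if $m+\lambda-k\alpha_1^\vee$ is dominant, then $\alpha_1>2k-1$ on the top $m$. From the vertices, $\alpha_1<1$ on five of the six tops and $1<\alpha_1<2$ on $s_2B$. So $k=1$ and $m=s_2B$, and the resulting alcove, with vertices $(0,2),(0,1),(1,1)$, is dominant. Exchanging the indices $1$ and $2$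 gives one more alcove. Thus $|\mathrm{PB}_a(\rho^\vee)\cap\mathfrak B|=6+2$ and $|\mathrm{PB}_a(\rho^\vee)|=48$, whereas $|\mathrm{PB}_{\mathrm{id}}(\rho^\vee)|=36$.
\end{example}

\begin{thebibliography}{9}
\bibitem{CFLP} Federico Castillo, Damian de la Fuente, Nicolas Libedinsky, David Plaza, \emph{Paper BOAT}, arXiv:2504.04489 (2025).
\end{thebibliography}
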